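# Stacking sheets at a point: infinite density under an $L^m$ bound on the mean curvature

## Two caps glued to a plane

Let $m\ge 2$ and write points of $\mathbf R^{m+1}=\mathbf R^m\times\mathbf R$ as $z=(x,y)$, with $e=x/|x|$ for $x\ne0$. Put $\rho=2/\sqrt3$ and consider three surfaces: the upper cap
$$C^+=\Big\{(x,y): |x|\le 1,\ y=\sqrt{\rho^2-|x|^2}-\tfrac{\rho}{2}\Big\},$$
its mirror image $C^-$ in the plane $y=0$, and the flat exterior $P=\{(x,0):|x|\ge1\}$. At $|x|=1$ we have $\sqrt{\rho^2-1}=1/\sqrt3=\rho/2$, so the two caps meet $P$ along the sphere $\Sigma=\{|x|=1,\ y=0\}$. The picture is a lens inserted into a plane with a hole.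

Recall the divergence theorem on a smooth $m$-dimensional submanifold $M$ with smooth boundary, closed as a subset, and a $C^1$ vector field $X$ of compact support:
$$\int_M \operatorname{div}_M X\,d\mathscr H^m=-\int_M H\cdot X\,d\mathscr H^m+\int_{\partial M}\eta\cdot X\,d\mathscr H^{m-1}. \tag{1}$$
Here $H$ is the mean curvature vector and $\eta$ is the outward unit conormal: tangent to $M$, normal to $\partial M$, pointing out of $M$.

Apply (1) to the three pieces and add. The radial slope of $C^+$ at $|x|=1$ is $-1/\sqrt{\rho^2-1}=-\sqrt3$, so the cap arrives at $\Sigma$ at an angle of $60^\circ$, and the conormals along $\Sigma$ are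
$$\Big(\tfrac12e,-\tfrac{\sqrt3}2\Big)\ \text{on }C^+,\qquad \Big(\tfrac12e,+\tfrac{\sqrt3}2\Big)\ \text{on }C^-,\qquad (-e,0)\ \text{on }P .$$
Their sum is $0$, so all boundary terms cancel. What remains is $-\int H\cdot X$, with $H=0$ on $P$ and $|H|=m/\rho=m\sqrt3/2$ on the caps.

Two features matter. First, crossing $\Sigma$ inward, the number of sheets rises from one to two, and no boundary term appears. Second, the number
$$\int |H|^m\,d\mathscr H^m=2\Big(\frac{m\sqrt3}{2}\Big)^m\mathscr H^m(C^+)$$
does not change if the whole picture is scaled by a factor $R$: the curvature is multiplied by $1/R$ and the area by $R^m$. So we pay a fixed price for one more sheet, at whatever scale we do it.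

Now suppose we bend the two inner sheets down until they lie flat on $y=0$ over a smaller disc, then on a still smaller sphere pass from two sheets to three, then from three to four, and so on toward the origin. If this could be done with finite total $\int|H|^m$, then infinitely many sheets would pile up at one point although the mean curvature lies in $L^m$. Can that happen?

## Varifolds, first variation, and density

We make the question precise. Let $2\le m<n$ be integers and let $U\subset\mathbf R^n$ be open. We write $\mathbf B(a,r)=\{z:|z-a|\le r\}$ for closed balls and $\boldsymbol\alpha(m)$ for the volume of the unit ball of $\mathbf R^m$. A Radon measure over $U$ is a Borel regular measure that is finite on compact sets.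

**Integral varifolds.** Let $\mathbf G(n,m)$ be the set of $m$-dimensional linear subspaces of $\mathbf R^n$. An $m$-dimensional integral varifold $V$ in $U$ is a Radon measure on $U\times\mathbf G(n,m)$ of the form
$$V(\phi)=\int_M\phi(z,T_z)\,\vartheta(z)\,d\mathscr H^m(z),$$
where $M\subset U$ is countably $m$-rectifiable and $\mathscr H^m$-measurable, $T_z$ is its approximate tangent plane (defined at $\mathscr H^m$-almost every $z\in M$), and $\vartheta:M\to\{1,2,3,\dots\}$ is locally $\mathscr H^m\llcorner M$-integrable. Its weight is $\|V\|=\vartheta\,\mathscr H^m\llcorner M$. For a $C^1$ submanifold $M$, possibly with boundary, $\mathbf v(M)$ denotes the case $\vartheta=1$. A countable sum of such $\mathbf v(M_i)$ is an integral varifold as soon as its weight is finite on compact sets, because approximate tangent planes of two rectifiable sets agree almost everywhere on their intersection. Example: $\mathbf v(C^+)+\mathbf v(C^-)+\mathbf v(P)$ from the first section, or $Q\,\mathbf v(P_0)$ for an $m$-plane $P_0$ and an integer $Q\ge1$.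

**First variation.** For a plane $S$ with orthonormal basis $\tau_1,\dots,\tau_m$ put $\operatorname{div}_SX(z)=\sum_i\tau_i\cdot D_{\tau_i}X(z)$; note $|\operatorname{div}_SX|\le m|DX|$. The first variation of $V$ is
$$\delta V(X)=\int\operatorname{div}_SX(z)\,dV(z,S),\qquad X\in C^1_c(U,\mathbf R^n),$$
and for open $G\subset U$ we put $\|\delta V\|(G)=\sup\{\delta V(X):|X|\le1,\ \operatorname{spt}X\subset G\}$, extended to all sets by $\|\delta V\|(A)=\inf\{\|\delta V\|(G):G\supset A\text{ open}\}$. Example: for a flat closed disc $D$, (1) gives $\delta\mathbf v(D)(X)=\int_{\partial D}\eta\cdot X\,d\mathscr H^{m-1}$, so $\|\delta\mathbf v(D)\|=\mathscr H^{m-1}\llcorner\partial D$.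

The standing hypothesis is that $\|\delta V\|$ is a Radon measure and that $\psi$ is a Radon measure over $U$ with
$$\|\delta V\|(A)\le\psi(A)^{1/m}\,\|V\|(A)^{1-1/m}\qquad\text{for every Borel set }A\subset U, \tag{2}$$
with $0\cdot\infty=0$. A set with $\|V\|(A)=0$ must then have $\|\delta V\|(A)=0$ (for $A$ of compact closure this is immediate, and $U$ is a countable union of compact sets). So $\|\delta V\|\ll\|V\|$, and by the Radon–Nikodym theorem
$$\delta V(X)=-\int h\cdot X\,d\|V\|$$
with a locally $\|V\|$-integrable $h=\mathbf h(V,\cdot)$, the generalized mean curvature vector. The disc $D$ violates (2), as one sees with $A=\partial D$: a sheet may not simply end. Conversely, if $\|\delta V\|\ll\|V\|$ and $|h|\in L^m_{\rm loc}(\|V\|)$, then Hölder's inequality gives (2) with $\psi=|h|^m\|V\|$. That (2) forces $|h|^m\|V\|\le\psi$ is Step 1 of the proof of Theorem 2, so the two formulations are equivalent.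

Example: for an $m$-sphere of radius $\rho$ in $\mathbf R^{m+1}$, $|H|=m/\rho$ and $\int|H|^m=m^m(m+1)\boldsymbol\alpha(m+1)$, whatever $\rho$ is. Infinitely many disjoint spheres shrinking to a point therefore have infinite total $\int|H|^m$ near that point.

**Density.** The lower $m$-density of $\|V\|$ at $a\in U$ is
$$\boldsymbol\Theta^m_*(\|V\|,a)=\liminf_{r\to0+}\frac{\|V\|(\mathbf B(a,r))}{\boldsymbol\alpha(m)r^m};$$
with $\limsup$ one gets the upper density. A point of infinite density is one where the lower density is $\infty$. Example: $Q\,\mathbf v(P_0)$ has density $Q$ at each point of $P_0$. Infinitely many planes through $0$ do not give an example of infinite density, since their total mass in every ball about $0$ is infinite. The number of sheets must therefore depend on the scale: finite at each scale, growing as the scale shrinks.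

**Gauge measures.** For an increasing $\varphi$ on a small interval $(0,r_*)$ with $\varphi(0+)=0$, let $\mathscr H^\varphi(E)=\lim_{\delta\to0}\inf\sum_i\varphi(\operatorname{diam}S_i)$, the infimum over countable covers of $E$ by sets with $\operatorname{diam}S_i<\delta$ (at diameter $0$ read $\varphi=0$). Power functions give Hausdorff measures up to normalization. We shall use $\varphi_q(r)=(\log\frac1r)^{-q}$ with $q>0$. Example: a countable set has $\mathscr H^{\varphi_q}$-measure $0$. Since $r^d\le\varphi_q(r)$ for small $r$ and every $d>0$, $\mathscr H^{\varphi_q}(E)=0$ forces $\mathscr H^d(E)=0$ for all $d>0$.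

## Statements: existence for $m\ge5$, non-existence for $m=2$

The problem, from Ulrich Menne, "A sharp lower bound on the mean curvature integral with critical power for integral varifolds", arXiv:2310.01754 (2023), is to determine whether there exist $m,n,U,V,\psi$ as above such that $V$ has at least one point of infinite density. The answer is yes.

**Theorem 1.** Let $5\le m<n$ and $\varepsilon>0$. There are an $m$-dimensional integral varifold $V$ in $\mathbf R^n$ and a Radon measure $\psi$ over $\mathbf R^n$ with $\psi(\mathbf R^n)\le\varepsilon$ such that $\|\delta V\|(A)\le\psi(A)^{1/m}\|V\|(A)^{1-1/m}$ for all Borel sets $A$, and $\boldsymbol\Theta^m_*(\|V\|,0)=\infty$. Outside a compact set, $V$ is an $m$-plane with constant integer multiplicity.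

**Theorem 2.** Let $2\le m<n$ and let $V,\psi,U$ be as in the problem. Let $a\in U$, $r_0>0$ with $\mathbf B(a,r)\subset U$ for some $r>r_0$, $r_k=2^{-k}r_0$, $A_k=\mathbf B(a,r_k)\setminus\mathbf B(a,r_{k+1})$, $f(r)=r^{-m}\|V\|(\mathbf B(a,r))$. Then for all $N\ge0$
$$f(r_N)^{2/m}\le2f(r_0)^{2/m}+\frac{\psi(\mathbf B(a,r_0))^{2/m}}{m^2}+\frac{2^{m-3}}{m^2}\sum_{k<N}\psi(A_k)^{2/m}. \tag{3}$$
In particular:

1. If $\sum_k\psi(A_k)^{2/m}<\infty$, the upper $m$-density of $\|V\|$ at $a$ is finite.
2. If $m=2$, the upper density is finite at every $a\in U$, so there are no points of infinite density.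
3. The set $E$ of points of infinite upper density, which contains all points of infinite density, satisfies $\mathscr H^{\varphi_q}(E)=0$ for every $q>\frac m2-1$, $q>0$. In particular $E$ has Hausdorff dimension $0$.

The two theorems leave $m=3$ and $m=4$ undecided; the last section shows what the construction does there.

## The price of tilting one sheet

Return to the plan of the first section: $k$ sheets inside a sphere, $k-1$ outside, and the outer conormals must balance. The most direct way to go from $k-1$ sheets to $k$ is to repeat the lens. Keep $k-2$ sheets flat across the sphere and let the two remaining inner sheets arrive at $\pm60^\circ$. The balance holds, since $2\cos60^\circ+(k-2)=k-1$. Then bend the two tilted sheets back to flat and repeat on the next smaller sphere. How cheap can the bending be made?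

**Lemma 1 (lower bound for one tilted sheet).** Let $0<R'<R$, and let $u$ be a $C^2$ function on $\{R'\le|x|\le R\}\subset\mathbf R^m$ with $Du=0$ on $|x|=R'$ and $Du=-\tan\theta\,e$ on $|x|=R$, where $0<\theta<\pi/2$. Then its graph $M$ satisfies $\int_M|H|^m\,d\mathscr H^m\ge m^m\boldsymbol\alpha(m)\sin^m\theta$.

**Proof.** With $W=\sqrt{1+|Du|^2}$, the mean curvature vector of a graph has length $|H|=|\operatorname{div}(Du/W)|$. Integrating the divergence over the annulus $A$, the inner sphere contributes nothing and on the outer sphere $Du\cdot e/W=-\tan\theta\cos\theta=-\sin\theta$. Hence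
$$\int_A|H|\,dx\ge m\boldsymbol\alpha(m)R^{m-1}\sin\theta .$$
Hölder's inequality and $\mathscr L^m(A)\le\boldsymbol\alpha(m)R^m$ give
$$\int_M|H|^m\,d\mathscr H^m\ge\int_A|H|^m\,dx\ge\frac{\big(m\boldsymbol\alpha(m)R^{m-1}\sin\theta\big)^m}{\big(\boldsymbol\alpha(m)R^m\big)^{m-1}}=m^m\boldsymbol\alpha(m)\sin^m\theta .\qquad\blacksquare$$

With two sheets at $60^\circ$ per stage, every stage costs at least $2m^m\boldsymbol\alpha(m)(\sqrt3/2)^m$, independently of $k$, of the radii, and of the way we bend. Infinitely many stages cost infinitely much. This is the exact point where the repeated lens fails: the angle $60^\circ$ never gets smaller.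

## Sharing the deficit among all the sheets

The outer conormals of the $k$ inner sheets must add up to $k-1$ instead of $k$. The lens places this deficit of $1$ on two sheets. Let $2p$ sheets share it instead, $p$ tilted up and $p$ tilted down by the same angle $\theta$, with the other $k-2p$ flat. The vertical components cancel, and the balance is
$$2p\cos\theta+(k-2p)=k-1,\qquad\text{that is,}\qquad \cos\theta=1-\frac1{2p}. \tag{4}$$

Try $k=4$. With $p=1$ we have $\theta=60^\circ$; with $p=2$, $\cos\theta=3/4$, $\sin\theta=\sqrt7/4$, $\theta\approx41^\circ$. In units of $m^m\boldsymbol\alpha(m)$, Lemma 1 bounds the two costs below by $2(\sqrt3/2)^m$ and $4(\sqrt7/4)^m$. For $m=2$ these are $1.5$ and $1.75$; for $m=5$ they are about $0.97$ and $0.51$. In high dimension sharing lowers the bound.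

In general $\sin^2\theta=(1-\cos\theta)(1+\cos\theta)=\frac1{2p}\big(2-\frac1{2p}\big)$, which lies between $\frac3{4p}$ and $\frac1p$. So $2p\sin^m\theta$ is comparable to $p^{1-m/2}$, with constants depending only on $m$. For $m=2$ there is no gain. For $m\ge3$ it pays to take $p$ as large as possible, $p=\lfloor k/2\rfloor$. Then $\theta\sim k^{-1/2}$, and the cost of stage $k$ should be about $k\cdot k^{-m/2}=k^{1-m/2}$. The series $\sum_kk^{1-m/2}$ converges exactly when $\frac m2-1>1$, that is, $m\ge5$. It remains to build sheets that attain this order of cost, to keep the mass finite, and to check the origin.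

## The varifold with infinitely many sheets at the origin

**Proof of Theorem 1.**

**Step 1: reduction to codimension one.** This step lets us work in $\mathbf R^{m+1}$. Let $V$ be an integral varifold in $\mathbf R^{m+1}\subset\mathbf R^n$, and let $X\in C^1_c(\mathbf R^n,\mathbf R^n)$. Split $X=X'+X''$ into the components along $\mathbf R^{m+1}$ and orthogonal to it. For $S\subset\mathbf R^{m+1}$, each $D_\tau X''$ is orthogonal to $\tau\in S$, so $\operatorname{div}_SX''=0$. Hence a representation of $\delta V$ by integration against vectors in $\mathbf R^{m+1}$ persists in $\mathbf R^n$, since those vectors are also orthogonal to $X''$. Balls about $0$ have the same $\|V\|$-measure in both spaces. The inequality (2) will be deduced in Step 7 from such a representation, by an argument that is the same in $\mathbf R^n$. So let $n=m+1$.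

**Step 2: the profile.** We need one radial bump, flat on the inside, vanishing on the unit sphere with slope $-1$. Fix a smooth $\zeta:\mathbf R\to[0,1]$ with $\zeta=0$ on $(-\infty,\frac58]$ and $\zeta=1$ on $[\frac78,\infty)$, and put $g(s)=(1-s)\zeta(s)$, $G(x)=g(|x|)$. Then $G$ is smooth on $\mathbf R^m$, $g=0$ on $[0,\frac58]$, $g(1)=0$, $g'(1)=-1$, and
$$0\le g(s)\le\tfrac35s\quad\text{on }[0,1],$$
because for $s\ge\frac58$ we have $1-s\le\frac38\le\frac35s$. Let $\Gamma=\sup_{|x|\le1}(|DG|+|D^2G|)<\infty$, with $|D^2G|$ the Euclidean norm of the matrix. We fix $\zeta$ once for each $m$, so that $\Gamma$ depends only on $m$.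

**Step 3: the angles and the sheets.** Here we place $k$ sheets over the $k$th dyadic annulus with the tilt from (4). Fix an integer $k_0\ge2$. For $k\ge k_0$ put $R_k=2^{-(k-k_0)}$ and $p_k=\lfloor k/2\rfloor$. Then $p_k\ge k/3$: for $k=2$ this is $1\ge\frac23$, and for $k\ge3$ it follows from $p_k\ge\frac{k-1}2\ge\frac k3$. Let $\theta_k\in(0,\pi/3]$ be given by $\cos\theta_k=1-\frac1{2p_k}$, and let $t_k=\tan\theta_k$. Since $\cos\theta_k\ge\frac12$ and $\sin^2\theta_k\le2(1-\cos\theta_k)=\frac1{p_k}$,
$$t_k^2\le\frac4{p_k}\le\frac{12}k,\qquad t_k\le\sqrt3\le2. \tag{5}$$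
Let $A_k=\{x\in\mathbf R^m:R_{k+1}\le|x|\le R_k\}$ and $u_k(x)=R_kt_kG(x/R_k)$. (In this proof $A_k$ is an annulus in $\mathbf R^m$.) Put
$$M_k^\pm=\{(x,\pm u_k(x)):x\in A_k\},\qquad M_k^0=A_k\times\{0\},\qquad M_\infty=\{|x|\ge R_{k_0}\}\times\{0\},$$
$$V=\sum_{k\ge k_0}\Big(p_k\mathbf v(M_k^+)+p_k\mathbf v(M_k^-)+(k-2p_k)\mathbf v(M_k^0)\Big)+(k_0-1)\mathbf v(M_\infty).$$
Over $A_k$ there are exactly $k$ sheets, counted with multiplicity. Since $R_{k+1}=\frac12R_k<\frac58R_k$, the function $u_k$ vanishes near the inner boundary of $A_k$. Enumerate all sheets with multiplicity as $M_i$, with mean curvature vector $H_i$ and $\mu_i=\mathscr H^m\llcorner M_i$, so that $\|V\|=\sum_i\mu_i$.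

On a sheet over $A_k$ we have
$$|y|\le R_kt_kg(|x|/R_k)\le\tfrac65|x|,\qquad\text{so}\qquad|x|\le|z|\le\sqrt{1+\tfrac{36}{25}}\,|x|\le2|x|. \tag{6}$$
The same bounds hold trivially on $M_\infty$. In particular every sheet over $A_k$ lies in $\mathbf B(0,2R_k)$, so only finitely many sheets meet a given compact subset of $\mathbf R^{m+1}\setminus\{0\}$.

**Step 4: the mass is locally finite.** The number of sheets grows linearly and the areas shrink geometrically. Since $|Du_k|\le t_k\Gamma\le2\Gamma$, each sheet over $A_k$ has area at most $(1+2\Gamma)\boldsymbol\alpha(m)R_k^m$. Let $j\ge k_0$. A point of a sheet in $\mathbf B(0,R_j)$ has $|x|\le R_j$, so up to a null set it lies over some $A_k$ with $k\ge j$. Hence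
$$\|V\|(\mathbf B(0,R_j))\le(1+2\Gamma)\boldsymbol\alpha(m)\sum_{k\ge j}kR_k^m\le C\,jR_j^m, \tag{7}$$
because $\sum_{k\ge j}kR_k^m=R_j^m\sum_{i\ge0}(j+i)2^{-im}\le jR_j^m\sum_{i\ge0}(1+i)2^{-im}$. Here $C=C(m,\Gamma)$. So $\|V\|$ is finite on compact sets and $V$ is an integral varifold.

**Step 5: no boundary terms away from $0$.** We add up the conormals on each sphere $\{|x|=R_k,\ y=0\}$. Apply (1) to each sheet with $X\in C^1_c(\mathbf R^{m+1}\setminus\{0\},\mathbf R^{m+1})$.

At the inner boundary $|x|=R_{k+1}$ of the sheets over $A_k$ we have $u_k=0$ nearby, so all conormals equal $(-e,0)$; with multiplicities they add to $-k(e,0)$. For $M_\infty$ at $|x|=R_{k_0}$ the sum is $-(k_0-1)(e,0)$.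

At the outer boundary $|x|=R_k$ of the sheets over $A_k$ we have $u_k=0$ and $Du_k=t_kg'(1)e=-t_ke$. The outward tangent direction on $M_k^\pm$ is $(e,\mp t_k)$, hence $\eta=(\cos\theta_k\,e,\mp\sin\theta_k)$ there, and $\eta=(e,0)$ on $M_k^0$. With multiplicities the sum is
$$\big(2p_k\cos\theta_k+k-2p_k\big)(e,0)=\big(k-2p_k(1-\cos\theta_k)\big)(e,0)=(k-1)(e,0).$$

On the sphere of radius $R_k$ with $k>k_0$, the sheets over $A_k$ give $(k-1)(e,0)$, and the inner boundary of the sheets over $A_{k-1}$ gives $-(k-1)(e,0)$. For $k=k_0$ the role of the latter is played by $M_\infty$, which gives $-(k_0-1)(e,0)$. The total is $0$ in every case. Only finitely many sheets meet $\operatorname{spt}X$, so we may add the identities (1):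
$$\delta V(X)=-\sum_i\int H_i\cdot X\,d\mu_i\qquad\text{for }X\in C^1_c(\mathbf R^{m+1}\setminus\{0\},\mathbf R^{m+1}). \tag{8}$$

**Step 6: the cost.** We define $\psi$ and sum the series. Let $\psi=\sum_i|H_i|^m\mu_i$. On $M_k^\pm$, with $W=\sqrt{1+|Du_k|^2}$,
$$|H|=\Big|\frac{\Delta u_k}W-\frac{D^2u_k(Du_k,Du_k)}{W^3}\Big|\le(\sqrt m+1)|D^2u_k|\le(1+\sqrt m)\,\Gamma\,\frac{t_k}{R_k},$$
using $|\Delta u|\le\sqrt m|D^2u|$, $|Du_k|\le W$, $W\ge1$ and $D^2u_k(x)=\frac{t_k}{R_k}D^2G(x/R_k)$. Together with the area bound of Step 4 this gives $\int_{M_k^\pm}|H|^m\le C_1t_k^m$ with $C_1=C_1(m,\Gamma)$; the powers of $R_k$ cancel. The sheets $M_k^0$ and $M_\infty$ are flat, so by $2p_k\le k$ and (5)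
$$\psi(\mathbf R^{m+1})\le\sum_{k\ge k_0}2p_kC_1t_k^m\le12^{m/2}C_1\sum_{k\ge k_0}k^{1-m/2}. \tag{9}$$
For $m\ge5$ we have $1-\frac m2\le-\frac32$, so the series converges. Since $C_1$ does not depend on $k_0$, the right-hand side is at most $\varepsilon$ once $k_0$ is large enough; fix such a $k_0$. Then $\psi$ is a finite Borel measure, hence Radon. Hölder's inequality, applied to the sum of all sheets at once, gives for every Borel set $A$
$$\sum_i\int_A|H_i|\,d\mu_i\le\psi(A)^{1/m}\,\|V\|(A)^{1-1/m}. \tag{10}$$

**Step 7: the origin carries no first variation.** We extend (8) to fields that do not vanish near $0$, and deduce (2). Let $X\in C^1_c(\mathbf R^{m+1},\mathbf R^{m+1})$. For $j\ge k_0$ choose smooth $\chi_j:\mathbf R^{m+1}\to[0,1]$ with $\chi_j=0$ near $0$, $\chi_j=1$ off $\mathbf B(0,R_j)$, and $|D\chi_j|\le C/R_j$. The field $(1-\chi_j)X$ vanishes off $\mathbf B(0,R_j)$, so by (7)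
$$|\delta V((1-\chi_j)X)|\le m\big(\sup|DX|+CR_j^{-1}\sup|X|\big)\|V\|(\mathbf B(0,R_j))\le C_X\,jR_j^{m-1}\to0 .$$
Formula (8) applies to $\chi_jX$. By (10) with $A=\operatorname{spt}X$, the sum $\sum_i\int_{\operatorname{spt}X}|H_i|\,d\mu_i$ is finite; moreover $\chi_j\to1$ off the $\|V\|$-null set $\{0\}$. Dominated convergence now shows that (8) holds for $X$.

Let $\nu=\sum_i|H_i|\mu_i$, which by (10) is finite on bounded sets, hence Radon. From (8), $\|\delta V\|(G)\le\nu(G)$ for open $G$. For a Borel set $A$, take the infimum over open $G\supset A$ to get $\|\delta V\|(A)\le\nu(A)$. In particular $\|\delta V\|$ is Radon, and (10) gives (2).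

**Step 8: the density at $0$ is infinite.** We count sheets. Fix $k\ge k_0$ and $0<r\le2R_k$. By (6), all sheets over $\{0<|x|\le r/2\}$ lie in $\mathbf B(0,r)$. As $r/2\le R_k$, there are at least $k$ of them over each such $x$, and projection to $\mathbf R^m$ does not increase area. Hence
$$\|V\|(\mathbf B(0,r))\ge k\,\boldsymbol\alpha(m)(r/2)^m\qquad\text{for }0<r\le2R_k. \tag{11}$$
So $\boldsymbol\Theta^m_*(\|V\|,0)\ge2^{-m}k$ for every $k\ge k_0$, that is, it is $\infty$. Off a compact set only $(k_0-1)\mathbf v(M_\infty)$ is present, a plane with multiplicity $k_0-1\ge1$. $\blacksquare$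

## The monotonicity identity with its quadratic gain

We turn to the opposite question: how fast can $f(r)=r^{-m}\|V\|(\mathbf B(a,r))$ grow as $r\to0$? The standard tool is to test $\delta V$ with a radial field. Estimating the curvature term crudely, by $|h\cdot z|\le|h||z|$, one gets on the dyadic annulus $A_k$, by (2) and $\|\delta V\|=|h|\,\|V\|$,
$$\int_{A_k}|h||z|^{1-m}\,d\|V\|\le r_{k+1}^{1-m}\,\psi(A_k)^{1/m}\big(f(r_k)r_k^m\big)^{1-1/m}=2^{m-1}\psi(A_k)^{1/m}f(r_k)^{1-1/m}.$$
So the growth is controlled by $\sum_k\psi(A_k)^{1/m}$. All we know is $\sum_k\psi(A_k)<\infty$. Even for $m=2$ this is not enough: the numbers $(k+1)^{-2}$ have a finite sum, but their square roots do not. The exponent $\frac1m$ is too small and should be doubled.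

The gain comes from the fact that $h$ is normal to the varifold. Then only the normal part $z^\perp$ of $z$ enters the curvature term, and the monotonicity identity contains a nonnegative term with $|z^\perp|^2$ that can absorb it, leaving $|h|^2$. This turns $\frac1m$ into $\frac2m$.

**Proof of the bound (3).** Write $\mu=\|V\|$, take $a=0$, and let $B_r=\mathbf B(0,r)$. As $B_r$ is compact, $B_r\subset U$ implies $B_{r'}\subset U$ for some $r'>r$.

**Step 1: $|h|^m\mu\le\psi$.** This converts (2) into a pointwise bound, so that Hölder's inequality can be applied with other exponents. We have $\delta V(X)=-\int h\cdot X\,d\mu$ and $\|\delta V\|=|h|\mu$. Let $\lambda>1$, let $A$ be a Borel set with compact closure in $U$, and for $i\in\mathbf Z$ let $A^{(i)}=A\cap\{\lambda^i\le|h|<\lambda^{i+1}\}$. By (2),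
$$\lambda^i\mu(A^{(i)})\le\int_{A^{(i)}}|h|\,d\mu\le\psi(A^{(i)})^{1/m}\mu(A^{(i)})^{1-1/m}.$$
Since $\mu(A^{(i)})<\infty$, we get $\lambda^{im}\mu(A^{(i)})\le\psi(A^{(i)})$ (trivially if $\mu(A^{(i)})=0$), so $\int_{A^{(i)}}|h|^m\,d\mu\le\lambda^{(i+1)m}\mu(A^{(i)})\le\lambda^m\psi(A^{(i)})$. Sum over $i$; the set $\{h=0\}$ contributes nothing. Then let $\lambda\downarrow1$: $\int_A|h|^m\,d\mu\le\psi(A)$. Exhausting $U$ by compact sets gives this for all Borel $A\subset U$.

**Step 2: the curvature is normal.** This is the one deep fact we quote. By Brakke's theorem (K. Brakke, *The Motion of a Surface by its Mean Curvature*, §5.8), since $V$ is integral and $\|\delta V\|$ is Radon, $h(z)\perp T_z$ for $\mu$-almost every $z$. Let $z^\perp$ be the component of $z$ orthogonal to $T_z$; then $h\cdot z=h\cdot z^\perp$ almost everywhere.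

**Step 3: the identity.** We compare the radii $s$ and $r$ directly. Let $0<s<r$ with $B_r\subset U$ and $\mu(\partial B_s)=\mu(\partial B_r)=0$. Put
$$\gamma(\rho)=\big(\max\{\rho,s\}^{-m}-r^{-m}\big)_+ ,$$
which is constant for $\rho\le s$, equals $\rho^{-m}-r^{-m}$ on $[s,r]$, and vanishes for $\rho\ge r$. We want to test with $X(z)=\gamma(|z|)z$. For a smooth $\gamma$ that is constant near $0$,
$$\operatorname{div}_{T}X=m\gamma+\gamma'\frac{|z|^2-|z^\perp|^2}{|z|}=m\gamma+|z|\gamma'-\gamma'\frac{|z^\perp|^2}{|z|},$$
because $\sum_i(\tau_i\cdot z)^2=|z|^2-|z^\perp|^2$. For the actual $\gamma$, mollify: the functions $\gamma_\epsilon$ are smooth, constant for $\rho\le s-\epsilon$, zero for $\rho\ge r+\epsilon$, converge uniformly to $\gamma$, have $|\gamma_\epsilon'|\le ms^{-m-1}$, and $\gamma_\epsilon'\to\gamma'$ except at $\rho=s,r$. For small $\epsilon$ the fields $\gamma_\epsilon(|z|)z$ are smooth with compact support in $U$. Their divergences are bounded and the curvature integrands are bounded by a constant times $|h|$, all on a fixed ball in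 $U$. The exceptional spheres are $\mu$-null. So dominated convergence gives
$$\int\Big(m\gamma+|z|\gamma'-\gamma'\frac{|z^\perp|^2}{|z|}\Big)d\mu=-\int\gamma(|z|)\,h\cdot z^\perp\,d\mu .$$
On $B_s$ we have $m\gamma+|z|\gamma'=m(s^{-m}-r^{-m})$. For $s<|z|<r$, $\gamma'=-m|z|^{-m-1}$ and $m\gamma+|z|\gamma'=-mr^{-m}$. Therefore
$$ms^{-m}\mu(B_s)-mr^{-m}\mu(B_r)+m\int_{B_r\setminus B_s}\frac{|z^\perp|^2}{|z|^{m+2}}\,d\mu=-\int\gamma(|z|)\,h\cdot z^\perp\,d\mu. \tag{12}$$

**Step 4: absorbing the curvature term.** Here the exponent is doubled. Divide (12) by $m$. Off $B_s$ we have $\gamma\le|z|^{-m}$, and $\alpha\beta\le\alpha^2+\frac14\beta^2$ with $\alpha=|z^\perp||z|^{-m/2-1}$ and $\beta=\frac1m|h||z|^{1-m/2}$ gives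
$$\frac1m|h||z^\perp||z|^{-m}\le\frac{|z^\perp|^2}{|z|^{m+2}}+\frac1{4m^2}|h|^2|z|^{2-m}.$$
The first term on the right, integrated over $B_r\setminus B_s$, is at most $s^{-m}\mu(B_r)<\infty$ and cancels against the left side of (12). On $B_s$ we have $\gamma\le s^{-m}$ and $|z^\perp|\le|z|\le s$, so by (2)
$$\frac1ms^{-m}\int_{B_s}|h||z|\,d\mu\le\frac1ms^{1-m}\psi(B_s)^{1/m}\mu(B_s)^{1-1/m}=\frac1m\psi(B_s)^{1/m}f(s)^{1-1/m}.$$
Altogether
$$f(s)\le f(r)+\frac1m\psi(B_s)^{1/m}f(s)^{1-1/m}+\frac1{4m^2}\int_{B_r\setminus B_s}|h|^2|z|^{2-m}\,d\mu. \tag{13}$$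
This was shown for radii whose spheres are $\mu$-null, which excludes only countably many. For arbitrary $0<s<r$ with $B_r\subset U$, take admissible $s_i\downarrow s$ and $r_i\downarrow r$. Since the balls are closed, $\mu(B_{s_i})\to\mu(B_s)$, and likewise for $\psi$ and for $r$. The last integral converges by dominated convergence, as the integrand is at most $s^{2-m}|h|^2$ off $B_s$, and $|h|\in L^m_{\rm loc}(\mu)\subset L^2_{\rm loc}(\mu)$ because $m\ge2$. So (13) holds for all such $s,r$.

**Step 5: summing over dyadic annuli.** This turns (13) into (3). By Hölder's inequality with exponents $\frac m2$ and $\frac m{m-2}$ (no inequality is needed if $m=2$) and Step 1,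
$$\int_{A_k}|h|^2|z|^{2-m}\,d\mu\le r_{k+1}^{2-m}\psi(A_k)^{2/m}\big(f(r_k)r_k^m\big)^{1-2/m}=2^{m-2}\psi(A_k)^{2/m}f(r_k)^{1-2/m}.$$
Let $F=\max_{0\le k\le N}f(r_k)$, $S=\sum_{k<N}\psi(A_k)^{2/m}$, $\Psi=\psi(B_{r_0})$. Choose $k$ with $f(r_k)=F$. If $k\ge1$, apply (13) with $s=r_k$, $r=r_0$; if $k=0$, the next line is trivial:
$$F\le f(r_0)+\frac1m\Psi^{1/m}F^{1-1/m}+\frac{2^{m-2}}{4m^2}F^{1-2/m}S .$$
If $F=0$, (3) is clear. Otherwise divide by $F^{1-2/m}$. Since $f(r_0)\le F$ and $1-\frac2m\ge0$,
$$f(r_0)F^{2/m-1}=f(r_0)^{2/m}\big(f(r_0)/F\big)^{1-2/m}\le f(r_0)^{2/m}$$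
(both ends are $0$ if $f(r_0)=0$). Moreover $\frac1m\Psi^{1/m}F^{1/m}\le\frac12F^{2/m}+\frac1{2m^2}\Psi^{2/m}$. Hence
$$\tfrac12F^{2/m}\le f(r_0)^{2/m}+\frac{\Psi^{2/m}}{2m^2}+\frac{2^{m-4}}{m^2}S .$$
Multiplying by $2$ and using $f(r_N)\le F$ gives (3). $\blacksquare$

## Finite density for $m=2$, and the size of the exceptional set

**Proof of part 1.** If $\sum_k\psi(A_k)^{2/m}<\infty$, then (3) bounds $f(r_N)$ uniformly in $N$. For $r_{k+1}\le r\le r_k$ we have $f(r)\le r^{-m}\mu(B_{r_k})\le2^mf(r_k)$, so $f$ is bounded on $(0,r_0]$, and the upper density is finite. $\blacksquare$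

**Proof of part 2.** For $m=2$ the exponent $\frac2m$ is $1$. The annuli $A_k$ are disjoint subsets of $\mathbf B(a,r_0)$, so $\sum_k\psi(A_k)\le\psi(\mathbf B(a,r_0))<\infty$. Part 1 applies at every $a\in U$. $\blacksquare$

**Proof of part 3.** Fix $q>\frac m2-1$ with $q>0$.

**Step 1: at points of $E$ the measure $\psi$ is large at some scales.** We claim
$$\limsup_{r\to0}\frac{\psi(\mathbf B(a,r))}{\varphi_q(r)}=\infty\qquad\text{for every }a\in E. \tag{14}$$
Use the radii $2^{-k}$, with $A_k=\mathbf B(a,2^{-k})\setminus\mathbf B(a,2^{-k-1})$. Suppose there is $C<\infty$ with $\psi(\mathbf B(a,2^{-k}))\le Ck^{-q}$ for all large $k$. A block $2^j\le k<2^{j+1}$ has $2^j$ terms. By Hölder's inequality, for large $j$,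
$$\sum_{2^j\le k<2^{j+1}}\psi(A_k)^{2/m}\le2^{j(1-\frac2m)}\Big(\sum_{2^j\le k<2^{j+1}}\psi(A_k)\Big)^{2/m}\le2^{j(1-\frac2m)}\big(C2^{-jq}\big)^{2/m}=C^{2/m}2^{j(1-\frac2m-\frac{2q}m)},$$
because the annuli of the block are disjoint subsets of $\mathbf B(a,2^{-2^j})$. The exponent $1-\frac2m-\frac{2q}m$ is negative exactly when $q>\frac m2-1$. So $\sum_k\psi(A_k)^{2/m}<\infty$ (start at a large $k$, so that the balls lie in $U$), and part 1 says the upper density at $a$ is finite, contrary to $a\in E$. Thus $\limsup_kk^q\psi(\mathbf B(a,2^{-k}))=\infty$. As $\varphi_q(2^{-k})=(k\log2)^{-q}$, (14) follows.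

**Step 2: covering.** We turn (14) into a measure estimate. Let $K\subset U$ be compact with a compact neighborhood $K'\subset U$, and let $L<\infty$, $0<\delta<\frac1{100}$. By (14), each $a\in E\cap K$ has a radius $r_a\in(0,\delta)$ with $\mathbf B(a,r_a)\subset K'$ and $\psi(\mathbf B(a,r_a))\ge L\varphi_q(r_a)$. By Vitali's covering theorem there are countably many disjoint balls $\mathbf B(a_i,r_i)$ in this family with $E\cap K\subset\bigcup_i\mathbf B(a_i,5r_i)$. For $r\le\frac1{100}$ we have $\log10\le\frac12\log\frac1r$, hence $\log\frac1{10r}\ge\frac12\log\frac1r$ and $\varphi_q(10r)\le2^q\varphi_q(r)$. The covering balls have diameter at most $10r_i<10\delta$, and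
$$\sum_i\varphi_q(10r_i)\le2^q\sum_i\varphi_q(r_i)\le\frac{2^q}L\sum_i\psi(\mathbf B(a_i,r_i))\le\frac{2^q}L\psi(K').$$
Let $L\to\infty$ and then $\delta\to0$: $\mathscr H^{\varphi_q}(E\cap K)=0$. Exhaust $U$ by countably many such $K$ to get $\mathscr H^{\varphi_q}(E)=0$. Since $r^d\le\varphi_q(r)$ for small $r$ and every $d>0$, also $\mathscr H^d(E)=0$ for every $d>0$, so $E$ has Hausdorff dimension $0$. $\blacksquare$

## The growth rate is attained for $m\ge5$, and where $m=3,4$ stand

The example and the bound (3) fit together: for $m\ge5$ the right-hand side of (3) is attained up to a constant factor. Take $V$ from the proof of Theorem 1, $a=0$, $r_0=R_{k_0}=1$ and $N=k-k_0$, so that $r_N=R_k$. By (11) with $r=R_k$,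
$$f(R_k)\ge2^{-m}\boldsymbol\alpha(m)\,k. \tag{15}$$
By (6), the curved part over the $l$th annulus of $\mathbf R^m$ lies in $\{\frac58R_l\le|z|\le2R_l\}$. It can meet $\mathbf B(0,R_j)\setminus\mathbf B(0,R_{j+1})=\{\frac12R_j<|z|\le R_j\}$ only if $R_l\le\frac85R_j$ and $R_l>\frac14R_j$, that is, only for $l=j$ or $l=j+1$. Therefore, as in (9), $\psi(\mathbf B(0,R_j)\setminus\mathbf B(0,R_{j+1}))\le C\,j^{1-m/2}$, and
$$\sum_{k_0\le j<k}\psi\big(\mathbf B(0,R_j)\setminus\mathbf B(0,R_{j+1})\big)^{2/m}\le C\sum_{j\le k}j^{\frac2m-1}\le C'k^{2/m}\le C''f(R_k)^{2/m}. \tag{16}$$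
The other two terms of (3) obey the same kind of bound: $f(R_{k_0})\le Ck_0\le Ck$ by (7), and $\psi(\mathbf B(0,1))$ is bounded by (9). So the right-hand side of (3) is at most a constant times $f(R_k)^{2/m}$, with the constant depending only on $m$.

For $m=3,4$ we can stop the construction at a finite stage $K\ge k_0$. Keep the sheets over the annuli with $k_0\le k\le K$ and the exterior plane, and add the flat disc $\{|x|\le R_{K+1}\}\times\{0\}$ with multiplicity $K$. On the sphere of radius $R_{K+1}$ the disc contributes the conormals $K(e,0)$, and the sheets over the last annulus contribute $-K(e,0)$, so the balance holds. There are finitely many sheets, so (8) holds for all fields and $\psi=\sum_i|H_i|^m\mu_i$ satisfies (2). The estimates (7) for $j\le K$, (11) for $k\le K$, and (15) and (16) with $k=K$ remain valid with constants independent of $K$. The total is bounded by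
$$\psi(\mathbf R^{m+1})\le C\sum_{k\le K}k^{1-m/2},$$
which is at most a multiple of $K^{1/2}$ for $m=3$ and of $1+\log K$ for $m=4$; its power $\frac2m$ is thus at most a multiple of $K^{2/m}$. So the stopped examples show the same sharp growth up to the scale $R_K$.

As $K\to\infty$, however, this bound on $\psi$ diverges for $m=3,4$, and no other choice of bending helps. By Lemma 1, the $2p_k$ tilted sheets of stage $k$ cost at least $2p_km^m\boldsymbol\alpha(m)\sin^m\theta_k$, whatever $C^2$ profile is used, as long as each sheet is a graph over the annulus with the prescribed slopes at its two ends. From $\sin^2\theta_k\ge\frac3{4p_k}\ge\frac3{2k}$ and $2p_k\ge\frac{2k}3$ we get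
$$2p_k\sin^m\theta_k\ge\frac{2k}3\Big(\frac3{2k}\Big)^{m/2}=\Big(\frac{2k}3\Big)^{1-m/2},$$
and $\sum_kk^{1-m/2}=\infty$ for $m\le4$. So this construction, with these angles, does not produce a point of infinite density for $m=3,4$. It gives no information about other constructions in these dimensions, and Theorem 2 does not exclude points of infinite density there; it only forces the set of such points to be as small as part 3 says.
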